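# A non-reduced algebra with exact cotangent complex

Throughout, rings are commutative and unital, and $k$ is a field. We write $\mathrm{d}$ for differentials, because the letter $d$ will be an integer.

## 1. What the dual numbers leave in the cotangent complex

Let $\operatorname{char} k=0$ and $A=k[x]/(x^2)$. The generator $e$ of the relations stands for $x^2$, and differentiating the relation gives a two-term complex of $A$-modules
$$A\,e\xrightarrow{\;D\;}A\,\mathrm{d}x,\qquad D(e)=\mathrm{d}(x^2)=2x\,\mathrm{d}x ,$$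
placed in degrees $-1$ and $0$. By hand: $D(e)=2x\,\mathrm{d}x\neq0$, while $D(xe)=2x^2\,\mathrm{d}x=0$. So
$$H^{-1}=k\cdot xe,\qquad H^0=A\,\mathrm{d}x/(2x\,\mathrm{d}x)=k\cdot \mathrm{d}x=\Omega_{A/k}.$$
Both groups are nonzero. Compare $k[x]/(x^2-1)$: there $D(e)=2x\,\mathrm{d}x$ as well, but $x$ is a unit, $D$ is an isomorphism, and nothing is left.

So the nilpotent $x$ leaves a trace in two places: the differential $\mathrm{d}x$, and the relation class $xe$. Now map $A$ to larger and larger algebras. Can we kill both traces, and all the new ones created on the way, without killing the nilpotent itself? The two-term complex above is the cotangent complex $\mathbb L_{A/k}$ of the dual numbers, and the question becomes: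

> Let $k$ be a field of characteristic zero. Is there a $k$-algebra $A$, with no finiteness hypothesis, such that $\mathbb L_{A/k}$ is exact and $A$ is not reduced?

The question is from Shubhodip Mondal and Alapan Mukhopadhyay, "Ind-étale vs Formally étale", arXiv:2209.09392 (2022). The answer is yes, for every such $k$ (Theorem 6). A local version holds in every characteristic (Theorem 7).

## 2. Exactness, étale algebras and presentations

**Definition (exact).** For a $k$-algebra $A$, the cotangent complex $\mathbb L_{A/k}$ is an object of the derived category $D(A)$ with $H^0(\mathbb L_{A/k})=\Omega_{A/k}$. It is called *exact* if $H^i(\mathbb L_{A/k})=0$ for all $i\in\mathbb Z$.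

**Definition (ind-étale).** A $k$-algebra is *ind-étale* if it is isomorphic to a direct limit of étale $k$-algebras. An étale $k$-algebra is a finite product of finite separable field extensions of $k$. For example, in characteristic zero an algebraic closure of $k$ is ind-étale: it is the direct limit of the finite extensions inside it.

Two known facts frame the question. First, if $\operatorname{char}k=0$ and $A$ is *reduced* with $\Omega_{A/k}=0$, then $A$ is ind-étale; call this fact (K1). Second, $\Omega_{A/k}=0$ alone does not force $A$ to be reduced when $\operatorname{char} k=0$; there is an example due to Gabber. So the question asks whether the vanishing of all the cohomology, and not just of $H^0$, forces reducedness.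

We use the following standard facts (Quillen; Illusie, *Complexe cotangent et déformations I*, Ch. II–III).

* **(F1)** $\mathbb L$ commutes with filtered colimits of algebras, localizes, and satisfies flat base change. It has transitivity triangles, and it vanishes for étale algebras.
* **(F2)** If $A=Q/I$ with $Q$ a polynomial ring over $k$, put $NL_A=[\,I/I^2\to\Omega_{Q/k}\otimes_QA\,]$ in degrees $-1,0$, with differential $[f]\mapsto \mathrm{d}f$. There is a map $\mathbb L_{A/k}\to NL_A$, natural in the pair $(Q,I)$, which is an isomorphism on $H^0$ and $H^{-1}$. Also $H^{-1}(\mathbb L_{(A/N)/A})=N/N^2$ for an ideal $N\subset A$.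
* **(F3)** If $I$ is generated by $g_1,\dots,g_r$, and this sequence is regular in $Q_{\mathfrak p}$ for all primes $\mathfrak p\supseteq I$, then $I/I^2$ is free over $A$ on the classes of the $g_l$, and $\mathbb L_{A/Q}\simeq I/I^2[1]$.

In the situation of (F3), the map $\mathbb L_{A/k}\to NL_A$ is an isomorphism. Indeed, the triangle $\mathbb L_{Q/k}\otimes_Q A\to\mathbb L_{A/k}\to\mathbb L_{A/Q}$ has first term concentrated in degree $0$ and third term in degree $-1$, so $H^i(\mathbb L_{A/k})=0$ for $i\ne 0,-1$. The two remaining degrees are covered by (F2). The dual numbers, with $Q=k[x]$ and $I=(x^2)$, are an instance.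

Finally, a map $\varphi_*$ between two complexes $X^{-1}\xrightarrow{D}X^0$ and $Y^{-1}\xrightarrow{D}Y^0$ is *null-homotopic* if there is a module map $h:X^0\to Y^{-1}$ with $\varphi_*=Dh$ in degree $0$ and $\varphi_*=hD$ in degree $-1$. A null-homotopic map is zero on cohomology. For example, the identity of the complex of $k[x]/(x^2-1)$ is null-homotopic via $h(\mathrm{d}x)=\tfrac12xe$: we have $Dh(\mathrm dx)=x^2\,\mathrm dx=\mathrm dx$ and $hD(e)=2x\cdot\frac12xe=e$.

## 3. The nilradical of any example equals its square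

Try the smallest algebras first. Let $A=k\oplus\mathfrak m$ be finite-dimensional and local with residue field $k$. The map $A\to\mathfrak m/\mathfrak m^2$, $\lambda+m\mapsto m$, is a $k$-derivation, because
$$(\lambda+m)(\mu+m')\mapsto\lambda m'+\mu m+mm'\equiv\lambda m'+\mu m .$$
If $\Omega_{A/k}=0$, every derivation vanishes, so $\mathfrak m=\mathfrak m^2$, and Nakayama gives $\mathfrak m=0$. No example here. The next statement shows how far this goes in characteristic zero.

**Proposition 1.** Let $\operatorname{char}k=0$, let $A$ be a $k$-algebra with $\Omega_{A/k}=0$, and let $\mathfrak n$ be its nilradical. Then $\mathfrak n=\mathfrak n^2$. Hence if $\mathfrak n$ is nilpotent or finitely generated (e.g. if $A$ is noetherian), then $A$ is reduced. So in any non-reduced example with exact $\mathbb L_{A/k}$, $\mathfrak n=\mathfrak n^j\ne0$ for all $j\ge1$, and $\mathfrak n$ is not finitely generated.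

*Proof.* Put $A_{\rm red}=A/\mathfrak n$. The module $\Omega_{A_{\rm red}/k}$ is a quotient of $\Omega_{A/k}\otimes_A A_{\rm red}=0$. By (K1), $A_{\rm red}$ is ind-étale, so $\mathbb L_{A_{\rm red}/k}=0$ by (F1). The transitivity triangle of $k\to A\to A_{\rm red}$ gives the exact sequence
$$0=H^{-1}(\mathbb L_{A_{\rm red}/k})\to H^{-1}(\mathbb L_{A_{\rm red}/A})=\mathfrak n/\mathfrak n^2\to\Omega_{A/k}\otimes_AA_{\rm red}=0 ,$$
where the middle equality is (F2). So $\mathfrak n=\mathfrak n^2$, and therefore $\mathfrak n=\mathfrak n^j$ for all $j\geq 1$. If $\mathfrak n$ is nilpotent, it follows that $\mathfrak n=0$. A finitely generated nil ideal is nilpotent, so the finitely generated case follows. $\square$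

So an example must be big, and every nilpotent must be a sum of products of nilpotents. A direct limit of finite-dimensional algebras is a natural place to look. By (F1), $H^i$ of the limit is the limit of the $H^i$, so it is enough that *each transition map is zero on $H^i(\mathbb L)$ for all $i$*, while some nilpotent survives in the limit.

## 4. Adjoining roots, and the Euler derivation that obstructs it

The condition $\mathfrak n=\mathfrak n^2$ suggests adjoining roots. Take $k[x^{1/2^\infty}]$, with basis $x^\alpha$ for $\alpha\in\mathbb Z[\frac12]_{\ge0}$, and $A=k[x^{1/2^\infty}]/(x)$. The nilradical is generated by the $x^{1/2^m}$, $m\ge1$, and $x^{1/2^m}=(x^{1/2^{m+1}})^2$, so $\mathfrak n=\mathfrak n^2\ne0$.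

In characteristic zero this fails already in degree $0$. The rule $E(x^\alpha)=\alpha x^\alpha$ defines a derivation of $k[x^{1/2^\infty}]$ preserving $(x)$, hence a derivation of $A$, and $E(x^{1/2})=\frac12x^{1/2}\neq0$. So $\Omega_{A/k}\ne0$. Writing $x^{1/2}$ as a $2^m$-th power makes its differential divisible by $2^m$, but $2^m$ is a unit in $k$.

The same argument excludes every graded algebra: if $A=\bigoplus_{\alpha\in\mathbb Q_{\ge0}}A_\alpha$ and some $A_\alpha\neq0$ with $\alpha>0$, then $E(a)=\alpha a$ for $a\in A_\alpha$ is a nonzero derivation in characteristic zero. So our relations should not be homogeneous for any choice of weights.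

The simplest inhomogeneous relations equate two monomials. One variable is not enough: for $1\le a<b$ we have $z^a-z^b=z^a(1-z^{b-a})$, so near the origin $k[z]/(z^a-z^b)$ becomes $k[z]/(z^a)$, which is graded again. With more variables things improve. Consider $r$ relations $z_l^d=z_1\cdots z_r$. They are homogeneous for weights $w_1,\dots,w_r\in k$ only if $d\,w_l=\sum_jw_j$ for every $l$. If $d\ne0$ in $k$, all $w_l$ then equal a common $w$, with $(d-r)w=0$. If also $d-r\ne0$ in $k$, all weights are $0$. These are our building blocks.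

## 5. The algebras defined by $z_l^d=z_1\cdots z_r$

Let $r>d\ge2$ be integers with $d$ and $d-r$ nonzero in $k$ (automatic in characteristic $0$; the characteristic is now arbitrary). Put
$$Q=k[z_1,\dots,z_r],\quad P=z_1\cdots z_r,\quad P_l=P/z_l,\quad g_l=z_l^d-P,\quad B=B(r,d)=Q/(g_1,\dots,g_r).$$
We need three things: the cotangent complex of $B$, a test for powers of $P$ to be nonzero, and elements that will serve as homotopies.

**Lemma 2.** $\dim_kB<\infty$, and $\mathbb L_{B/k}$ is represented by $NL_B$, namely
$$\bigoplus_lB\,e_l\xrightarrow{D}\bigoplus_lB\,\mathrm{d}z_l,\qquad De_l=d\,z_l^{d-1}\mathrm{d}z_l-\sum_jP_j\,\mathrm{d}z_j,$$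
in degrees $-1,0$, where $e_l$ is the class of $g_l$. In $B$ we have $P^d=P^r$.

*Proof.* In $B$, multiplying the relations gives $P^d=\prod_lz_l^d=P^r$. So $P$ is a root of the monic polynomial $T^r-T^d$ and is integral over $k$. Since $z_l^d=P$, each $z_l$ is integral too, and $B$, generated by finitely many integral elements, is finite-dimensional. Hence every prime $\mathfrak p\supseteq(g_1,\dots,g_r)$ of $Q$ is maximal, $Q_{\mathfrak p}$ is regular local of dimension $r$, and $Q_{\mathfrak p}/(g_1,\dots,g_r)$ has dimension $0$. So $g_1,\dots,g_r$ is a system of parameters in a regular, hence Cohen–Macaulay, local ring, and therefore a regular sequence. Now (F3) and the remark after it apply, and $De_l=\mathrm{d}g_l$ is the formula stated. $\square$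

The next lemma keeps nilpotents alive. Because $r>d$, the lowest-degree term of $g_l$ is $z_l^d$, so near the origin $B$ should see $P^e$ about as well as $k[z]/(z_1^d,\dots,z_r^d)$ does.

**Lemma 3.** $P^e\notin(g_1,\dots,g_r)\,k[[z_1,\dots,z_r]]$ for $0\le e\le d-1$.

*Proof.* If $P^e$ were in the ideal, so would be its multiple $u:=P^{d-1}=\prod_lz_l^{d-1}$, which is homogeneous of degree $\Delta=r(d-1)$. Suppose $u=\sum_la_lg_l$, and write $a^{(t)}$ for the degree-$t$ component of a series $a$ (zero for $t<0$).

**Step 1: push the orders of the $a_l$ up to $\Delta-d$.** Let $t$ be the minimum of the orders of the $a_l$, and suppose $t+d<\Delta$. In degree $t+d$ the equation $u=\sum a_l(z_l^d-P)$ reads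
$$0=\sum_la_l^{(t)}z_l^d-P\sum_la_l^{(t+d-r)}=\sum_la_l^{(t)}z_l^d,$$
because $u$ has no component of degree $t+d<\Delta$, and $t+d-r<t$. As $z_1^d,\dots,z_r^d$ is a regular sequence, its relations are generated by the Koszul ones. So $a_l^{(t)}=\sum_mb_{lm}z_m^d$ with $b_{lm}$ homogeneous of degree $t-d$, $b_{lm}=-b_{ml}$ and $b_{ll}=0$. Replace $a_l$ by
$$a_l-\sum_mb_{lm}g_m=a_l-\sum_mb_{lm}z_m^d+\sum_mb_{lm}P .$$
The sum $\sum_la_lg_l$ does not change, since $\sum_{l,m}b_{lm}g_lg_m=0$ by antisymmetry. The degree-$t$ component is cancelled, and $b_{lm}P$ has degree $t-d+r>t$. So the minimal order strictly increases. After finitely many replacements, all $a_l$ have order $\ge \Delta-d$.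

**Step 2: read off degree $\Delta$.** Now $a_l^{(\Delta-r)}=0$, since $\Delta-r<\Delta-d$. So the degree-$\Delta$ component gives $u=\sum_la_l^{(\Delta-d)}z_l^d\in(z_1^d,\dots,z_r^d)$. But $u$ is a monomial with all exponents $<d$, so it is not in this monomial ideal. Contradiction. $\square$

**Lemma 4 (homotopy elements).** In $\bigoplus_lB\,\mathrm{d}z_l$ put $\xi_l=PP_l\,\mathrm{d}z_l$, and in $\bigoplus_l Be_l$ put
$$\eta_l=\frac Pd\Big(e_l+\frac1{d-r}\sum_je_j\Big).$$
Then
$$D\eta_l=\xi_l, \tag{1}$$
$$d\,\eta_l-\sum_j\eta_j=P e_l . \tag{2}$$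

*Proof.* In $B$ we have $Pz_l^{d-1}=P_lz_l\cdot z_l^{d-1}=P_lz_l^d=P_lP$. Multiplying the formula for $De_l$ by $P$ gives
$$D(Pe_l)=d\,\xi_l-\sum_j\xi_j. \tag{3}$$
Summing over the $r$ values of $l$,
$$D\Big(\sum_jPe_j\Big)=(d-r)\sum_j\xi_j. \tag{4}$$
Hence $D\eta_l=\frac1d\big(d\xi_l-\sum_j\xi_j+\sum_j\xi_j\big)=\xi_l$, which is (1). Next, $\sum_l\eta_l=\frac Pd\big(1+\frac r{d-r}\big)\sum_je_j=\frac P{d-r}\sum_je_j$, and so
$$d\,\eta_l-\sum_j\eta_j=Pe_l+\frac P{d-r}\sum_je_j-\frac P{d-r}\sum_je_j=Pe_l. \qquad\square$$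

In words: formally $\xi_l$ is $P^2\,\mathrm{d}z_l/z_l$, a logarithmic differential. In (3), multiplication by $P$ has turned the relations into a matrix of *numbers*, $dI-J$ with $J$ the all-ones matrix. This is the weight matrix of Section 4. It is invertible exactly when $d$ and $d-r$ are nonzero in $k$ (its determinant is $d^{\,r-1}(d-r)$), and $\eta_l$ is obtained by inverting it. In particular every $\xi_l$ is zero in $\Omega_{B/k}$. So is $P\,\mathrm{d}P=\sum_l\xi_l$, and hence $\mathrm{d}(P^2)=0$, although $P^2\neq0$ as soon as $d\ge3$, by Lemma 3.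

## 6. Killing the dual numbers once, and why powers of $P$ do not suffice

We can already dispose of both traces from Section 1. Let $B=B(4,3)$, so $d-r=-1$ and $P^3=P^4$ in $B$. (Only $d-r\neq0$ is used here.) Put $\nu=P^2-P^3$ and send $x\mapsto\nu$. Since $P^4=P^5=P^6$ in $B$, $\nu^2=P^4-2P^5+P^6=0$, so this is a map $\varphi:k[x]/(x^2)\to B$. It is injective: in $k[[z]]/(g_1,\dots,g_4)$ we have $\nu=P^2(1-P)$ with $1-P$ a unit and $P^2\ne0$ by Lemma 3.

In degree $0$, by (4),
$$\mathrm{d}\nu=(2-3P)P\,\mathrm{d}P=D\big(h(\mathrm{d}x)\big),\qquad h(\mathrm{d}x):=-(2-3P)P\sum_je_j .$$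
In degree $-1$, let $K=(g_1,\dots,g_4)$. As polynomials $P^3=\prod_lz_l^3=\prod_l(P+g_l)\equiv P^4+P^3\sum_lg_l$ modulo $K^2$. So
$$\nu^2=P(1-P)\cdot P^3(1-P)\equiv P^4(1-P)\sum_lg_l\equiv0\pmod{K^2},$$
because $P^4(1-P)\in K$. Thus $\varphi_*(e)=0$. On the other side $hD(e)=2\nu\,h(\mathrm{d}x)$ contains the factor $\nu P=P^3-P^4=0$ in $B$. So $\varphi_*$ is null-homotopic: both classes of the dual numbers die, and $x$ survives.

But $B(4,3)$ has its own new differentials $\mathrm{d}z_l$. To iterate we need maps from $A=B(\rho,\delta)$, with variables $y_1,\dots,y_\rho$, to some $B=B(r,d)$. The first thing to try is the same recipe: send each $y_i$ to a power $P^{m_i}$ with $m_i\ge2$, so that $\mathrm{d}(P^{m_i})=m_iP^{m_i-2}\cdot P\,\mathrm{d}P$ is zero in $\Omega_{B/k}$. Here is where it stops. The relations of $A$ require $P^{\delta m_i}=P^{m_1+\dots+m_\rho}$ in $B$ for all $i$. The exponents cannot agree for every $i$: then all $m_i$ would equal one $m$ with $\delta m=\rho m$, impossible as $\delta<\rho$. For an $i$ where they differ,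 factor out the smaller power. In $k[[z]]/(g_1,\dots,g_r)$ the remaining factor, $\pm(1-P^b)$ with $b\ge1$, is a unit, so the smaller power of $P$ is $0$ there, and hence so is $P^{m_1+\dots+m_\rho}$, the image of $y_1\cdots y_\rho$. So the product of the variables dies at the origin. And since every variable goes to a power of the next product, every variable dies at the origin after two steps of this kind.

The remedy is to use monomials that are not powers of $P$ but whose $\delta$-th powers *become* powers of $P$ through the relations $z_l^d=P$. This brings in an extra parameter, which we can tune so that the two exponents agree.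

## 7. Monomial maps that are null-homotopic on cotangent complexes

Let $\rho>\delta\ge2$ and $c\ge1$ be integers. Cut the variables $z_1,\dots,z_r$ into $\rho$ blocks of equal size $s$,
$$r=\rho s,\qquad\{1,\dots,r\}=S_1\sqcup\dots\sqcup S_\rho,\quad|S_i|=s,\qquad n_i=\prod_{l\in S_i}z_l^{\,c},$$
and try $y_i\mapsto Z_i:=P^2n_i$. The factor $P^2$ is there so that $\mathrm{d}Z_i$ is a combination of the $\xi_l$. Take $d=c\delta$; then in $B(r,d)$ we get $n_i^\delta=\prod_{l\in S_i}z_l^{d}=P^s$, so $Z_i^\delta=P^{2\delta+s}$. As polynomials $\prod_jn_j=P^c$, so $\prod_jZ_j=P^{2\rho+c}$. The relation $y_i^\delta=y_1\cdots y_\rho$ is respected if $2\delta+s=2\rho+c$. This dictates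
$$s=c+2(\rho-\delta),\qquad r=\rho s,\qquad d=c\delta. \tag{5}$$
Then
$$d-r=c\delta-\rho c-2\rho(\rho-\delta)=-(\rho-\delta)(c+2\rho), \tag{6}$$
so $r>d\ge 2$. Write $q=2\rho+c=2\delta+s$.

**Proposition 5.** Let $\rho>\delta\ge2$ and $c\geq 1$, define $s,r,d$ by (5), and assume $d$ and $d-r$ are nonzero in $k$. Let $A=B(\rho,\delta)=k[y]/(f_1,\dots,f_\rho)$ with $f_i=y_i^\delta-y_1\cdots y_\rho$, and $B=B(r,d)$. Then $\psi:k[y]\to k[z]$, $\psi(y_i)=Z_i=P^2n_i$, induces a $k$-algebra map $\varphi:A\to B$ with $\varphi(y_1\cdots y_\rho)=P^{2\rho+c}$. The induced map of complexes $\varphi_*:NL_A\otimes_AB\to NL_B$ is null-homotopic. Hence $H^i(\mathbb L_{A/k})\to H^i(\mathbb L_{B/k})$ is zero for all $i$.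

*Proof.* Let $K=(g_1,\dots,g_r)\subset k[z]$.

**Step 1: $\varphi$ exists, and its effect on relation classes.** As polynomials, $n_i^\delta=\prod_{l\in S_i}z_l^d=\prod_{l\in S_i}(P+g_l)$. Expanding modulo $K^2$,
$$f_i(Z)=P^{2\delta}\prod_{l\in S_i}(P+g_l)-P^{2\rho+c}\equiv P^{2\delta}\Big(P^s+P^{s-1}\sum_{l\in S_i}g_l\Big)-P^q=P^{q-1}\sum_{l\in S_i}g_l .$$
So $f_i(Z)\in K$, the map $\varphi$ exists, and
$$\varphi_*([f_i])=P^{q-1}\sum_{l\in S_i}e_l. \tag{7}$$
The formula for $\varphi(y_1\cdots y_\rho)$ is $\prod_jZ_j=P^{2\rho+c}$.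

**Step 2: define $h$ so that degree $0$ works.** We have $\mathrm{d}Z_i=2Pn_i\,\mathrm{d}P+P^2\,\mathrm{d}n_i$. Here $P\,\mathrm{d}P=\sum_lPP_l\,\mathrm{d}z_l=\sum_l\xi_l$, and $P^2\,\mathrm{d}n_i=\sum_{l\in S_i}c\,P^2\frac{n_i}{z_l}\mathrm{d}z_l=\sum_{l\in S_i}c\,n_iPP_l\,\mathrm{d}z_l=c\,n_i\sum_{l\in S_i}\xi_l$. So
$$\varphi_*(\mathrm{d}y_i)=n_i\sum_l\big(2+c\,1_{S_i}(l)\big)\xi_l ,$$
where $1_{S_i}$ is the indicator function. Define the $B$-linear map $h:\bigoplus_iB\,\mathrm{d}y_i\to\bigoplus_lBe_l$ by
$$h(\mathrm{d}y_i)=n_i\sum_l\big(2+c\,1_{S_i}(l)\big)\eta_l. \tag{8}$$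
By (1), $Dh=\varphi_*$ in degree $0$.

**Step 3: check that the same $h$ works in degree $-1$.** This is the point not guaranteed by Step 2. Knowing only $Dh=\varphi_*$ in degree $0$, the difference $\varphi_*-hD$ in degree $-1$ takes values in $\ker D=H^{-1}(NL_B)$, and we must show it is zero. In $NL_A\otimes_AB$,
$$D[f_i]=\delta Z_i^{\delta-1}\mathrm{d}y_i-\sum_j\Big(\prod_{m\ne j}Z_m\Big)\mathrm{d}y_j .$$
To apply (8) we need two products in $B$:
$$Z_i^{\delta-1}n_i=P^{2\delta-2}n_i^\delta=P^{2\delta-2+s}=P^{q-2},\qquad\Big(\prod_{m\ne j}Z_m\Big)n_j=P^{2(\rho-1)}\prod_mn_m=P^{2\rho-2+c}=P^{q-2}.$$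
Both coefficients are the same power of $P$. Therefore
$$hD[f_i]=P^{q-2}\Big[\delta\sum_l\big(2+c\,1_{S_i}(l)\big)\eta_l-\sum_j\sum_l\big(2+c\,1_{S_j}(l)\big)\eta_l\Big].$$
Each $l$ lies in exactly one $S_j$, so the double sum is $(2\rho+c)\sum_l\eta_l$. With $c\delta=d$ and $2\rho+c-2\delta=s$,
$$hD[f_i]=P^{q-2}\Big[d\sum_{l\in S_i}\eta_l-s\sum_l\eta_l\Big]=P^{q-2}\sum_{l\in S_i}\Big(d\,\eta_l-\sum_j\eta_j\Big),$$
where the last step uses $|S_i|=s$. By (2) this is $P^{q-2}\cdot P\sum_{l\in S_i}e_l=P^{q-1}\sum_{l\in S_i}e_l$, which equals $\varphi_*([f_i])$ by (7). So $h$ is a null-homotopy.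

**Step 4: pass to $\mathbb L$.** By Lemma 2, which applies to $A$ too (its proof uses only $\rho>\delta\ge2$), $\mathbb L_{A/k}\simeq NL_A$ and $\mathbb L_{B/k}\simeq NL_B$. By (F2) these identifications are compatible with $\psi:(k[y],(f))\to(k[z],K)$. The map $NL_A\to NL_B$ factors through $NL_A\otimes_AB\to NL_B$, which is null-homotopic, so it is zero on cohomology. $\square$

The agreement in Step 3 can be seen in advance from exponents. Let $E$ and $F$ be the $\rho\times r$ matrices with entries $E_{il}=2+c\,1_{S_i}(l)$ (the exponent of $z_l$ in $Z_i$) and $F_{il}=1_{S_i}(l)$. Let $M_A=\delta I-J$ and $M_B=dI-J$ be the weight matrices, of sizes $\rho$ and $r$. Then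
$$M_AE=FM_B, \tag{9}$$
because the $i$-th row of either side is $d\,1_{S_i}-s\cdot(1,\dots,1)$. For the left side this row is $\delta E_i-\sum_jE_j$, whose $l$-th entry is $2\delta+d\,1_{S_i}(l)-2\rho-c$. Up to powers of $P$ and the factors $n_i$, the map $h$ is $EM_B^{-1}$. In degree $-1$ one needs $M_AEM_B^{-1}=F$, and this is (9).

## 8. A non-reduced algebra with exact cotangent complex in characteristic zero

It remains to keep one nilpotent alive. Under $\varphi$ the product of the variables goes to $P^{2\rho+c}$. If we follow $P^e$ in $B(\rho,\delta)$ with $e<\delta$, its image is $P^{e(2\rho+c)}$ in $B(r,c\delta)$, and Lemma 3 protects it if $e(2\rho+c)<c\delta$. The ratio of exponent to threshold changes from $e/\delta$ to $\frac e\delta\big(1+\frac{2\rho}c\big)$. The integer $c$ is free, so we take it large at each stage.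

**Theorem 6.** Let $k$ be a field of characteristic $0$. There is a non-reduced $k$-algebra $A$ with $\mathbb L_{A/k}$ exact.

*Proof.* **Step 1: the numbers.** Define inductively $(r_0,d_0,e_0)=(3,2,1)$ and
$$c_n=2r_ne_n+1,\quad r_{n+1}=r_n\big(c_n+2(r_n-d_n)\big),\quad d_{n+1}=c_nd_n,\quad e_{n+1}=e_n(2r_n+c_n). \tag{10}$$
For instance $c_0=7$ and $(r_1,d_1,e_1)=(27,14,13)$. By (6), $r_{n+1}-d_{n+1}=(r_n-d_n)(c_n+2r_n)$, so $r_n>d_n\ge2$ for all $n$. We claim $e_n<d_n$ for all $n$. This holds for $n=0$. Since $2r_ne_n<c_n$ and, inductively, $1+e_n\le d_n$,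
$$e_{n+1}=2r_ne_n+c_ne_n<c_n(1+e_n)\le c_nd_n=d_{n+1}.$$

**Step 2: the algebra.** Let $A_n=B(r_n,d_n)$, and let $P_{(n)}\in A_n$ be the product of its variables. Let $A_n\to A_{n+1}$ be the map of Proposition 5 with $(\rho,\delta,c)=(r_n,d_n,c_n)$; by (5), its target is indeed $B(r_{n+1},d_{n+1})$. Put $A=\varinjlim A_n$.

**Step 3: exactness.** By (F1), $H^i(\mathbb L_{A/k})=\varinjlim_nH^i(\mathbb L_{A_n/k})$. All transition maps are $0$ by Proposition 5, so the limit is $0$ for every $i$.

**Step 4: a nilpotent that survives.** Let $\nu=P_{(0)}-P_{(0)}^2\in A_0=B(3,2)$. By Lemma 2, $P_{(0)}^2=P_{(0)}^3$, hence also $P_{(0)}^3=P_{(0)}^4$, and $\nu^2=P_{(0)}^2-2P_{(0)}^3+P_{(0)}^4=0$. Since $P_{(n)}\mapsto P_{(n+1)}^{2r_n+c_n}$ and $e_0=1$, the image of $P_{(0)}$ in $A_n$ is $P_{(n)}^{e_n}$, and the image of $\nu$ is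
$$P_{(n)}^{e_n}\big(1-P_{(n)}^{e_n}\big).$$
Map further to $k[[z_1,\dots,z_{r_n}]]/(g_1,\dots,g_{r_n})$. There the second factor is a unit, and $P_{(n)}^{e_n}\ne0$ by Lemma 3, as $e_n\le d_n-1$. So $\nu$ has nonzero image in every $A_n$, hence $\nu\ne0$ in $A$, while $\nu^2=0$. $\square$

## 9. Local examples in every characteristic, with prescribed nilpotency order

Characteristic zero entered Section 8 only through the conditions $d_n\ne0$ and $d_n-r_n\neq0$ in $k$. The recursion keeps them under control, because $d_n$ and $r_n-d_n$ evolve by multiplication. Localizing at the origin also makes the nilpotents simpler.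

**Theorem 7.** Let $k$ be a field of any characteristic and $N\ge2$. There is a local $k$-algebra $C$ of countable dimension, with residue field $k$ and nil maximal ideal, such that $\mathbb L_{C/k}$ is exact and $C$ contains an element $a$ with $a^{N-1}\ne0=a^N$. Consequently, for every nonzero ring $R$ containing a field $F$, there is an $R$-algebra $C_R$ with $\mathbb L_{C_R/R}$ exact and an element $a\in C_R$ with $a^{N-1}\ne0=a^N$.

*Proof.* Let $p=\operatorname{char}k$.

**Step 1: numbers that avoid $p$.** If $N\ne0$ in $k$, put $d_0=N$ and $j=1$. Otherwise put $d_0=2N-1$, which is $-1$ in $k$, and $j=2$. In both cases $d_0\ge2$ is nonzero in $k$. Let $r_0=d_0+1$ and $e_0=d_0-1$, so $d_0-r_0=-1\ne0$ in $k$. Inductively choose an integer $c_n>2r_ne_n$ such that $c_n$ and $c_n+2r_n$ are nonzero in $k$. This is possible: for $p=0$ both are positive integers and there is no condition; for $p\ge3$ at most two residue classes modulo $p$ are excluded; for $p=2$ take $c_n$ odd. Define $r_{n+1},d_{n+1},e_{n+1}$ by the last three formulas of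 (10). Since
$$d_{n+1}=c_nd_n,\qquad r_{n+1}-d_{n+1}=(r_n-d_n)(c_n+2r_n),$$
all $d_n$ and $d_n-r_n$ are nonzero in $k$, and $r_n>d_n$, so Sections 5 and 7 apply. Also $e_0<d_0$, and the induction for $e_n<d_n$ in Step 1 of Theorem 6 used only $c_n>2r_ne_n$; so $e_n<d_n$ for all $n$. Form $A_n=B(r_n,d_n)$ and the maps $A_n\to A_{n+1}$ as before.

**Step 2: localize at the origin.** Let $C_n$ be the localization of $A_n$ at the maximal ideal $(z_1,\dots,z_{r_n})$, whose residue field is $k$. The transition map sends each variable $y_i$ to $P^2n_i$, which lies in the ideal of the variables. So the preimage of the maximal ideal at the origin of $A_{n+1}$ contains, hence equals, the one of $A_n$. We get local maps $C_n\to C_{n+1}$; put $C=\varinjlim C_n$. As $A_n$ is finite-dimensional, $C_n$ is a finite-dimensional local algebra with nilpotent maximal ideal. It is therefore equal to its completion, so $C_n=k[[z_1,\dots,z_{r_n}]]/(g_1,\dots,g_{r_n})$. A direct limit of local rings along local maps is local. Its residue field is $\varinjlim k=k$,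 and its maximal ideal is the limit of the nilpotent maximal ideals, hence nil. The algebra $C$ is a countable union of images of finite-dimensional spaces, so it has countable dimension.

**Step 3: exactness.** By (F1), $H^i(\mathbb L_{C_n/k})=C_n\otimes_{A_n}H^i(\mathbb L_{A_n/k})$, which is generated over $C_n$ by the image of $H^i(\mathbb L_{A_n/k})$. The composite $H^i(\mathbb L_{A_n/k})\to H^i(\mathbb L_{C_n/k})\to H^i(\mathbb L_{C_{n+1}/k})$ factors through $H^i(\mathbb L_{A_n/k})\to H^i(\mathbb L_{A_{n+1}/k})$, which is $0$ by Proposition 5. So $H^i(\mathbb L_{C_n/k})\to H^i(\mathbb L_{C_{n+1}/k})$ is zero, and $H^i(\mathbb L_{C/k})=\varinjlim_n H^i(\mathbb L_{C_n/k})=0$.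

**Step 4: the nilpotency order.** In $C_0$, Lemma 2 gives $P_{(0)}^{d_0}\big(1-P_{(0)}^{r_0-d_0}\big)=0$. The second factor is a unit, since $P_{(0)}$ is in the maximal ideal, so $P_{(0)}^{d_0}=0$. On the other hand $e_0=d_0-1$ and $P_{(n)}\mapsto P_{(n+1)}^{2r_n+c_n}$, so $P_{(0)}^{d_0-1}$ maps to $P_{(n)}^{e_n}$ in $C_n$. This is nonzero by Lemma 3, because $e_n\le d_n-1$. So in $C$ the element $P_{(0)}$ satisfies $P_{(0)}^{d_0-1}\ne0=P_{(0)}^{d_0}$. Put $a=P_{(0)}^{\,j}$. If $j=1$, then $d_0=N$ and we are done. If $j=2$, then $d_0=2N-1$, so $a^{N-1}=P_{(0)}^{2N-2}=P_{(0)}^{d_0-1}\ne0$ and $a^N=P_{(0)}^{2N}=0$.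

**Step 5: general bases.** Let $R\ne0$ contain a field $F$. Take $C$ over $k=F$ and put $C_R=C\otimes_FR$. By flat base change, $\mathbb L_{C_R/R}\simeq\mathbb L_{C/F}\otimes_FR$, which is exact. As $R$ is free and nonzero over $F$, the map $C\to C_R$ is injective, so the image of $a$ satisfies $a^{N-1}\ne0=a^N$ in $C_R$. $\square$
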